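\title{Families of sets with no difference of size one: beating the sum construction}

\begin{abstract}
We consider families $\mathcal A$ of subsets of $\{1,\dots,n\}$ with $|A\setminus B|\ne1$ for all $A,B\in\mathcal A$. Fixing the size $\lfloor n/2\rfloor$ and the sum of the elements modulo $n$ gives such a family with at least $\frac1n\binom{n}{\lfloor n/2\rfloor}$ members, and it was conjectured that this is optimal up to a factor $1+o(1)$. We disprove the conjecture: for all large $n$ and all $w$ with $|w-n/2|\le\sqrt n\ln n$ there is such a family of $w$-element sets with at least $(1+2^{-28})\frac1n\binom nw$ members. In fact almost all $w$-element sets can be partitioned into at most $n/(1+2^{-28})$ such families. The proof builds colorings that are proper outside a small family of bad sets, and combines them so that the saving in colors survives while the bad family shrinks doubly exponentially.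
\end{abstract}

\section{Introduction}

Write $[n]=\{1,\dots,n\}$, let $\mathcal P[n]$ be its power set and let $\binom{[n]}w$ be the \emph{layer} of all $w$-element subsets. How large can a family $\mathcal A\subset\mathcal P[n]$ be if
\begin{equation}\label{eq:cond}
|A\setminus B|\ne1\qquad\text{for all }A,B\in\mathcal A\,?
\end{equation}
For two sets of the same size, $|A\setminus B|=1$ means that $B$ arises from $A$ by exchanging one element for another. This suggests a construction. Fix $w$ and sort the $w$-sets by $\sum_{i\in A}i$ modulo $n$. Exchanging $x$ for $x'$ changes the sum by $x'-x\not\equiv0$, so each of the $n$ classes satisfies \eqref{eq:cond}, and the largest has at least $\frac1n\binom nw$ members. The best choice is $w=\lfloor n/2\rfloor$. In the other direction, it is known that there is a constant $C$, independent of $n$, such that every family satisfying \eqref{eq:cond} has at most $\frac Cn2^n$ members. The two bounds differ by a factor of order $\sqrt n$. The following conjecture, posed in the paper of Leader and Long \cite{LL}, asserts that the sum construction is asymptotically optimal.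

\medskip
\noindent\textbf{Conjecture.} \emph{Every family $\mathcal A\subset\mathcal P[n]$ satisfying \eqref{eq:cond} has $|\mathcal A|\le(1+o(1))\frac1n\binom n{\lfloor n/2\rfloor}$, where $o(1)$ depends only on $n$ and tends to $0$ as $n\to\infty$.}
\medskip

There are reasons to expect the constant $1$. View the sum modulo $n$ as a coloring of $\mathcal P[n]$ with $n$ colors in which sets differing by an exchange get different colors. No coloring of all of $\mathcal P[n]$ with this property has fewer colors, because any two singletons differ by an exchange. Nor does a better choice of labels help in one layer: if $1\le w\le n-1$ and $\iota$ maps $[n]$ to an abelian group, then $A\mapsto\sum_{x\in A}\iota(x)$ separates all exchanges in $\binom{[n]}w$ only if $\iota$ is injective, since any two points are the exchanged pair of two $w$-sets.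

On the other hand, the simple upper bound for one layer leaves room. If $\mathcal A\subset\binom{[n]}w$ satisfies \eqref{eq:cond}, no $(w-1)$-set lies in two members, so
\begin{equation}\label{eq:upper}
|\mathcal A|\le\frac1w\binom n{w-1}=\frac1{n-w+1}\binom nw ,
\end{equation}
which for $w=\lfloor n/2\rfloor$ is $2+o(1)$ times the conjectured bound. And single layers can need fewer than $n$ colors: the $2$-subsets of $[4]$ split into the three classes $\{12,34\}$, $\{13,24\}$, $\{14,23\}$. This extends to $n-1$ colors for all even layers whenever $n$ is a power of $2$ (Lemma~\ref{lem:even}). A gain of $n/(n-1)$ is still $1+o(1)$; our result is that a gain bounded away from $1$ can be kept for all large $n$.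

\begin{theorem}\label{thm:main}
There are an integer $n_0$ and a function $\varepsilon(n)$ with $\varepsilon(n)\to0$ as $n\to\infty$ such that the following hold for every $n\ge n_0$ and every integer $w$ with $|w-n/2|\le\sqrt n\,\ln n$.
\begin{enumerate}
\item[(a)] There is a family $\mathcal A\subset\binom{[n]}w$ satisfying \eqref{eq:cond} with
\[|\mathcal A|\ge(1+2^{-28})\,\frac1n\binom nw .\]
\item[(b)] All but at most $\varepsilon(n)\binom nw$ members of $\binom{[n]}w$ can be partitioned into at most $n/(1+2^{-28})$ families satisfying \eqref{eq:cond}.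
\end{enumerate}
\end{theorem}

With $w=\lfloor n/2\rfloor$, part (a) disproves the conjecture, for every large $n$ and already inside the middle layer. Together with \eqref{eq:upper} it places the true constant for families contained in the middle layer in $[1+2^{-28},\,2+o(1)]$.

Section~\ref{sec:schemes} introduces colorings with a bad family and shows what must be built. Section~\ref{sec:amp} gives an operation that squares the bad family at little cost in colors; it needs a very good starting point, which Sections~\ref{sec:double} and~\ref{sec:sixteen} construct. Section~\ref{sec:proof} chooses the parameters.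

\section{Colorings with a bad family}\label{sec:schemes}

Sets $A,A'$ are \emph{adjacent} if $|A|=|A'|$ and $|A\setminus A'|=1$. Writing $D+x$ for $D\cup\{x\}$ with $x\notin D$, this means $A=D+x$ and $A'=D+x'$ with $D=A\cap A'$ and $x\ne x'$; we call $x,x'$ the \emph{exchanged points}. A family is \emph{independent} if no two members are adjacent, and a map is \emph{proper} on a family $\mathcal G$ if adjacent members of $\mathcal G$ get different values. A family of sets of one size satisfies \eqref{eq:cond} if and only if it is independent. So to prove Theorem~\ref{thm:main} we want a map with few values that is proper on almost all of a layer.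

\begin{definition}
A \emph{scheme} on a finite set $V$ is a triple $(\Gamma,\varphi,\mathcal B)$, where $\Gamma$ is a finite abelian group, $\varphi:\mathcal P(V)\to\Gamma$, $\mathcal B\subset\mathcal P(V)$, and $\varphi$ is proper on $\mathcal P(V)\setminus\mathcal B$. The members of $\mathcal B$ are \emph{bad}, and $|V|/|\Gamma|$ is the \emph{ratio} of the scheme.
\end{definition}

The sum construction is a scheme of ratio $1$ with no bad sets. A scheme of ratio greater than $1$ has a bad singleton, as the singletons are pairwise adjacent. The colors form a group so that colors on disjoint ground sets can be added, as in the next lemma. Throughout, $\Pr(\mathcal B)=|\mathcal B|/2^{|V|}$ is the probability that a uniformly random subset of $V$ lies in $\mathcal B$; the traces of such a subset on disjoint parts of $V$ are independent and uniform.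

\begin{lemma}[Product]\label{lem:product}
Let $(\Gamma,\varphi,\mathcal B)$ be a scheme on $Y$ with $|Y|\le2|\Gamma|$, let $n\ge|Y|$ and $k=\lfloor n/|Y|\rfloor$. Then there is a map $\Phi:\mathcal P[n]\to\mathbb Z_{k+2}\times\Gamma$ that is proper on a family containing all but at most $k\Pr(\mathcal B)\,2^n$ subsets of $[n]$.
\end{lemma}

\begin{proof}
Partition $[n]$ into copies $Y^{(0)},\dots,Y^{(k-1)}$ of $Y$, called \emph{units}, and a remainder $T$ with $|T|<|Y|$. Write $A_s=A\cap Y^{(s)}$, viewed as a subset of $Y$. As $|T|<2|\Gamma|$, there is an injection $\iota:T\to\{k,k+1\}\times\Gamma$. Put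
\[\Phi(A)=\sum_{s=0}^{k-1}\bigl(s|A_s|,\varphi(A_s)\bigr)+\sum_{x\in A\cap T}\iota(x).\]
Call $A$ \emph{good} if no $A_s$ lies in $\mathcal B$; by the union bound at most $k\Pr(\mathcal B)2^n$ sets are not good. Let $A=D+x$ and $A'=D+x'$ be good. The first coordinate of $\Phi(D+x)-\Phi(D)$ is $s$ if $x\in Y^{(s)}$ and lies in $\{k,k+1\}$ if $x\in T$, whether or not $D$ is good. So $\Phi(A)\ne\Phi(A')$ if $x,x'$ lie in different units, or one in a unit and the other in $T$. If both lie in $Y^{(s)}$, then $A_s,A'_s$ are adjacent and not bad, so the second coordinates differ by $\varphi(A_s)-\varphi(A'_s)\ne0$. If both lie in $T$, then $\Phi(A)-\Phi(A')=\iota(x)-\iota(x')\ne0$.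
\end{proof}

\begin{example}\label{ex:four}
Let $Y=\{1,2,3,4\}$ and $\Gamma=\mathbb Z_3$. Color $12,34$ with $0$, color $13,24$ with $1$ and $14,23$ with $2$; color $\emptyset$ and $Y$ with $0$; color the singletons $1,2,3$ and likewise their complements with $0,1,2$; declare $\{4\}$ and $\{1,2,3\}$ bad. This is a scheme of ratio $4/3$ with $\Pr(\mathcal B)=1/8$. For $n=4k$ the product uses $3(k+2)\approx\frac34n$ colors, but only a proportion $(7/8)^k$ of the subsets of $[n]$ is good.
\end{example}

The example shows both the gain and the obstacle. The product keeps the ratio, but for a fixed scheme of ratio above $1$ the bad family is nonempty and the good proportion $(1-\Pr(\mathcal B))^k$ tends to $0$. We need instead a sequence of schemes on sets of sizes $N_0<N_1<\cdots$ whose ratios stay above a fixed $1+\eta$ and whose bad probabilities fall much faster than the sizes grow; a given $n$ is then served by a moderate number of copies of the largest scheme that fits several times.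

Both constructions below declare a set bad when its traces on two parts of the ground set are \emph{close to} the previous bad family. So we must control neighborhoods of $\mathcal B$, not only $\mathcal B$. For $\mathcal F\subset\mathcal P(V)$ and $\theta>0$ let
\[d(A,\mathcal F)=\min_{F\in\mathcal F}|A\triangle F|,\qquad \mu_\theta(\mathcal F)=\mathbb E\,e^{-\theta d(A,\mathcal F)},\]
with $A$ uniform in $\mathcal P(V)$, where $d(A,\emptyset)=\infty$ and $\mu_\theta(\emptyset)=0$. Counting bounds the probability of $d(A,\mathcal F)\le1$ by $(|V|+1)\Pr(\mathcal F)$, a loss that grows with $V$; Markov's inequality bounds the probability of $d(A,\mathcal F)\le\ell$ by $e^{\ell\theta}\mu_\theta(\mathcal F)$, a loss that does not. By the triangle inequality, $d(A,\mathcal F)\le|A\triangle B|+d(B,\mathcal F)$ for all $A,B$.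

\begin{lemma}\label{lem:mu}
Let $\theta>0$.
\begin{enumerate}
\item[(a)] $\Pr(\mathcal F)\le\mu_\theta(\mathcal F)$, and $\mu_\theta(\mathcal F)\le\mu_\theta(\mathcal G)$ if $\mathcal F\subset\mathcal G$.
\item[(b)] $\mu_\theta(\mathcal G_1\cup\dots\cup\mathcal G_t)\le\sum_i\mu_\theta(\mathcal G_i)$.
\item[(c)] Let $V_1,V_2\subset V$ be disjoint, $\mathcal F_i\subset\mathcal P(V_i)$, and let $\mathcal G\subset\mathcal P(V)$ be such that $d(B\cap V_1,\mathcal F_1)+d(B\cap V_2,\mathcal F_2)\le\ell$ for every $B\in\mathcal G$. Then $\mu_\theta(\mathcal G)\le e^{\ell\theta}\mu_\theta(\mathcal F_1)\,\mu_\theta(\mathcal F_2)$.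
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $e^{-\theta d(A,\mathcal F)}=1$ on $\mathcal F$, and $d(A,\mathcal F)\ge d(A,\mathcal G)$. (b) The distance to a union is the least of the distances, so $e^{-\theta d(A,\bigcup_i\mathcal G_i)}=\max_ie^{-\theta d(A,\mathcal G_i)}\le\sum_ie^{-\theta d(A,\mathcal G_i)}$. (c) We may assume $\mathcal G\ne\emptyset$, and then all distances are finite. Write $A_i=A\cap V_i$, $B_i=B\cap V_i$. For $B\in\mathcal G$,
\[|A\triangle B|\ge\sum_{i=1}^2|A_i\triangle B_i|\ge\sum_{i=1}^2\bigl(d(A_i,\mathcal F_i)-d(B_i,\mathcal F_i)\bigr)\ge d(A_1,\mathcal F_1)+d(A_2,\mathcal F_2)-\ell .\]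
So $e^{-\theta d(A,\mathcal G)}\le e^{\ell\theta}e^{-\theta d(A_1,\mathcal F_1)}e^{-\theta d(A_2,\mathcal F_2)}$; take expectations and use that $A_1,A_2$ are independent.
\end{proof}

\section{Amplification}\label{sec:amp}

The product coloring gives up on a set as soon as one unit is bad. We repair it so that it gives up only when two units are nearly bad.

\begin{proposition}[Amplification]\label{prop:amp}
Let $(\Gamma,\varphi,\mathcal B)$ be a scheme on $Y$, let $p\ge2$ be an integer with $p|\Gamma|\ge|Y|$, and let $r=(p-1)^4$. There is a scheme $(\Gamma',\varphi',\mathcal B')$ on a set $Y'$ with $|Y'|=r|Y|$, $|\Gamma'|=p^4|\Gamma|$ and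
\[\mu_\theta(\mathcal B')\le r^2e^{2\theta}\mu_\theta(\mathcal B)^2\qquad\text{for all }\theta>0 .\]
\end{proposition}

The ratio is multiplied by $(1-1/p)^4$. To see where this comes from, look again at the proof of Lemma~\ref{lem:product}. It compares the \emph{increments} $\Phi(D+x)-\Phi(D)$, and part of an increment is a label naming the unit of $x$. On the bad sets of a unit we can replace $\varphi$ by a sum of injective labels, which is proper everywhere; it needs $|Y|$ values, more than $\Gamma$ may have, so it borrows one coordinate of the unit label. Now a step $D\to D+x$ into, out of, or within $\mathcal B$ has an increment that no longer names its unit and could imitate a normal step of another unit. The remedy is to make such steps recognizable. Unit labels are vectors in $\mathbb Z_p^4$ with no zero coordinate, three coordinates are arranged so that each of the three kinds of abnormal step has a zero, and the fourth is the borrowed one. The price is that only $(p-1)^4$ of the $p^4$ vectors label units.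

Precisely, let $S=(\mathbb Z_p\setminus\{0\})^4$ and $\Gamma'=\mathbb Z_p^4\times\Gamma$. Fix an injection $\iota:Y\to\Gamma\times\mathbb Z_p$; this is the only use of $p|\Gamma|\ge|Y|$. Let $(\lambda_1(A),\lambda_2(A))=\sum_{y\in A}\iota(y)$, and for $s=(s_1,s_2,s_3,s_4)\in S$ and $A\subset Y$ define $u_s(A)\in\Gamma'$ by
\[u_s(A)=\begin{cases}\bigl(|A|s_1,\ |A|s_2,\ |A|s_3,\ |A|s_4;\ \varphi(A)\bigr),&A\notin\mathcal B,\\[2pt] \bigl((|A|-1)s_1,\ (|A|+1)s_2,\ 0,\ \lambda_2(A);\ \lambda_1(A)\bigr),&A\in\mathcal B.\end{cases}\]

\begin{example}
Let $Y=\{1,2\}$, let $\Gamma$ be trivial and $\mathcal B=\{\{2\}\}$; this is a scheme of ratio $2$. With $\iota(1)=0$, $\iota(2)=1$ in $\mathbb Z_p$ we get $u_s(\emptyset)=0$, $u_s(\{1\})=s$, $u_s(Y)=2s$ and $u_s(\{2\})=(0,2s_2,0,1)$. The steps $\emptyset\to\{1\}$ and $\{1\}\to Y$ have increment $s$. The step $\emptyset\to\{2\}$ has increment $(0,2s_2,0,1)$ and $\{2\}\to Y$ has increment $(2s_1,0,2s_3,2s_4-1)$. Neither lies in $S$, and $u_s$ separates $\{1\}$ from $\{2\}$, which $\varphi$ did not.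
\end{example}

\begin{proof}[Proof of Proposition~\ref{prop:amp}]
We need two properties of $u_s$.

\emph{First, $u_s$ is proper on all of $\mathcal P(Y)$.} Let $A=D+x$ and $A'=D+x'$. If neither is bad, $\varphi(A)\ne\varphi(A')$. If both are bad, the pairs $(\lambda_1,\lambda_2)$ differ by $\iota(x)-\iota(x')\ne0$. If exactly one is bad, the first coordinates are $|A|s_1$ and $(|A|-1)s_1$, which differ by $s_1\neq0$.

\emph{Second, increments reveal the kind of step.} Call the step $D\to D+x$ in $Y$ \emph{normal} if neither set is bad. For a normal step the $\mathbb Z_p^4$-part of $u_s(D+x)-u_s(D)$ is $s$. For any other step it has a zero coordinate: with $a=|D|$,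
\begin{itemize}
\item if $D\notin\mathcal B$, $D+x\in\mathcal B$, the first coordinate is $(a+1-1)s_1-as_1=0$;
\item if $D\in\mathcal B$, $D+x\notin\mathcal B$, the second coordinate is $(a+1)s_2-(a+1)s_2=0$;
\item if both are bad, the third coordinate is $0-0=0$.
\end{itemize}

Let $Y'$ be the disjoint union of copies $Y_s$ of $Y$, one for each $s\in S$, write $A_s=A\cap Y_s$, and put
\[\varphi'(A)=\sum_{s\in S}u_s(A_s),\qquad\mathcal B'=\{A\subset Y':\ d(A_s,\mathcal B)\le1\text{ for at least two }s\}.\]
Let $A=D+x$, $A'=D+x'$ with $x\in Y_s$, $x'\in Y_t$ and $A\notin\mathcal B'$. If $s=t$, then $\varphi'(A)-\varphi'(A')=u_s(A_s)-u_s(A_s')\ne0$ by the first property. Let $s\ne t$. Then $\varphi'(A)-\varphi'(A')$ is the difference of the increments of $u_s$ along $D_s\to D_s+x$ and of $u_t$ along $D_t\to D_t+x'$. If both steps are normal, the $\mathbb Z_p^4$-parts are $s\ne t$. If exactly one is normal, one $\mathbb Z_p^4$-part has a zero coordinate and the other has none. If neither is normal, nothing separates the increments, but this case cannot occur: $A_s=D_s+x$ and $A_t=D_t$ would each be an end of a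 step with a bad end, so $d(A_s,\mathcal B)\le1$ and $d(A_t,\mathcal B)\le1$, that is, $A\in\mathcal B'$. Hence $\varphi'$ is proper off $\mathcal B'$.

Finally, $\mathcal B'$ is the union over the $\binom r2$ pairs $\{s,t\}$ of the families of sets $A$ with $d(A_s,\mathcal B)\le1$ and $d(A_t,\mathcal B)\le1$. Lemma~\ref{lem:mu}(c) with $\ell=2$ bounds the moment of each by $e^{2\theta}\mu_\theta(\mathcal B)^2$, and (b) adds them.
\end{proof}

What must the first scheme satisfy? If it has ratio $b/(b-1)$, then $p$ must be a large multiple of $b$, or the factor $(1-1/p)^4$ destroys the gain. Squaring then makes progress only if $r^2e^{2\theta}\mu_\theta(\mathcal B)<1$, with $r^2\approx p^8$. So the moment must be far below $b^{-8}$; Example~\ref{ex:four}, with $\mu_\theta(\mathcal B)\ge1/8$, is of no use. The next result gives a moment exponentially small in $b$.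

\begin{proposition}[Starting scheme]\label{prop:start}
Let $\theta=10^{-3}$. For every $j\ge0$, with $b=16\cdot2^j$, there is a scheme $(\mathbb Z_{b-1},\varphi,\mathcal B)$ on a $b$-element set with
\[e^{2\theta}\mu_\theta(\mathcal B)\le\exp(-4.4\cdot10^{-5}\cdot2^j).\]
\end{proposition}

These schemes alone do not prove the theorem, since their ratios tend to $1$; we will fix one value of $j$ and amplify from there.

\section{Saving one color: even sets, odd sets and doubling}\label{sec:double}

Adjacent sets have equal size, so the subsets of even size (\emph{even sets}) and of odd size (\emph{odd sets}) may be colored separately with the same $b-1$ colors. In this section $b=2^k$ with $k\ge1$, the set $V=X\cup Y$ is a disjoint union with $|X|=|Y|=b$, and $A\subset V$ is written $(A_1,A_2)=(A\cap X,A\cap Y)$. We use one observation repeatedly. If the exchanged points of adjacent $A,A'$ lie in the same half, then the traces on that half are adjacent and the traces on the other half are equal. If they lie in different halves, then $|A_1\triangle A_1'|=|A_2\triangle A_2'|=1$, and both traces change parity.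

\subsection*{Even sets}

\begin{lemma}\label{lem:even}
For $b=2^k$, $k\ge1$, there is a proper map $\alpha_b$ from the even subsets of a $b$-set to $\mathbb Z_{b-1}$.
\end{lemma}

\begin{proof}
For $b=2$ the even sets $\emptyset$ and the whole set are not adjacent, so one color suffices. To pass from $b$ to $2b$, label each of $X,Y$ bijectively by $\mathbb Z_b$ and let $\sigma$ be the sum of labels. Give an even set $A$ the color $(0,\alpha_b(A_1)+\alpha_b(A_2))$ if both parts are even, and $(1,\sigma(A_1)+\sigma(A_2))$ if both are odd. This uses $(b-1)+b=2b-1$ colors, which we rename as $\mathbb Z_{2b-1}$. An exchange across the halves changes the first entry. An exchange inside a half keeps the first entry and changes exactly one summand of the second, because $\alpha_b$ and $\sigma$ are proper.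
\end{proof}

For $b=4$ and $X=\{1,2\}$ the $2$-sets get the three classes of the introduction.

\subsection*{Odd systems}

Odd sets cannot be colored with $b-1$ colors, because of the singletons. We allow one more color $\omega$, to be used rarely; the sets colored $\omega$ will be the bad sets. We also keep track of a zone around them.

\begin{definition}
An \emph{odd system of order $b$} is a pair $(c,\mathcal Z)$, where $c$ is a proper map from the odd subsets of a $b$-set to $\mathbb Z_{b-1}\cup\{\omega\}$, and $\mathcal Z$ is a family of odd subsets containing every $S$ with $c(S)=\omega$ and every set adjacent to such an $S$.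
\end{definition}

Let $m=b-1$, which is odd, and let $X$ and $Y$ carry copies of $\alpha_b$ and of an odd system $(c,\mathcal Z)$. We want an odd system of order $2b$, with $2b-1=2m+1$ ordinary colors. An odd $A\subset V$ has one odd part $A_{\mathrm o}$ and one even part $A_{\mathrm e}$; it is in class $L$ if $A_{\mathrm o}=A_1$ and in class $R$ if $A_{\mathrm o}=A_2$. Where $\omega$ does not occur, the color $(\text{class},\,c(A_{\mathrm o})+\alpha_b(A_{\mathrm e}))$ works as in Lemma~\ref{lem:even}. It uses $2m$ colors and leaves one spare color $*$. We cannot simply give $*$ to all sets with $c(A_{\mathrm o})=\omega$: two such sets with the same odd part and adjacent even parts would clash. Instead we extend the addition table of $\mathbb Z_m$ by a row $\omega$, move the diagonal entries $2e$ into that row and put $*$ on the diagonal. For $e\in\mathbb Z_m$ let $g_0(o,e)=o+e$ for $o\in\mathbb Z_m$, and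
\[g_1(o,e)=\begin{cases}o+e,&o\in\mathbb Z_m,\ o\ne e,\\ *,&o=e,\\ 2e,&o=\omega,\end{cases}\qquad\text{so that for }m=3:\qquad
\begin{array}{c|ccc}o\backslash e&0&1&2\\\hline0&*&1&2\\1&1&*&0\\2&2&0&*\\ \omega&0&2&1\end{array}\]
Both maps are injective in each variable when the other is fixed. For $g_0$ this is cancellation. For $g_1$ and fixed $e$, the values $o+e$ with $o\ne e$ fill $\mathbb Z_m\setminus\{2e\}$ once each, and the remaining values are $*$ and $2e$. For fixed $o\in\mathbb Z_m$, the values $o+e$ with $e\ne o$ are distinct elements of $\mathbb Z_m$ and the last value is $*$. For $o=\omega$, the map $e\mapsto2e$ is injective because $m$ is odd.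

The one color $*$ is shared by both classes, so it can clash across them. To keep clashes rare we use $g_1$ only inside the zone. Define
\[h(A)=g_i\bigl(c(A_{\mathrm o}),\alpha_b(A_{\mathrm e})\bigr),\qquad i=1\text{ if }A_{\mathrm o}\in\mathcal Z,\quad i=0\text{ otherwise};\]
when $i=0$ we have $c(A_{\mathrm o})\ne\omega$, so $h$ is defined. From the definitions,
\begin{equation}\label{eq:star}
h(A)=*\iff A_{\mathrm o}\in\mathcal Z\text{ and }c(A_{\mathrm o})=\alpha_b(A_{\mathrm e}).
\end{equation}
A \emph{conflict pair} is a pair of adjacent sets $A\in L$, $A'\in R$ with $h(A)=h(A')=*$. Conflict pairs always exist. Indeed $c$ takes all $b$ values on the singletons of $X$, so one is colored $\omega$ and all lie in $\mathcal Z$; by \eqref{eq:star} exactly one $x\in X$ has $h(\{x\})=*$, likewise one $y\in Y$, and $\{x\},\{y\}$ conflict. One member of each conflict pair will receive the new color $\omega$.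

\begin{lemma}[Doubling]\label{lem:double}
\begin{enumerate}
\item[(a)] The map $h$ is proper on $L$ and proper on $R$.
\item[(b)] Let $\Omega$ be an independent family of sets with $h=*$ that meets every conflict pair, and let $\mathcal Z'$ be a family of odd subsets of $V$ containing $\Omega$ and all sets adjacent to members of $\Omega$. Then there is $c'$ such that $(c',\mathcal Z')$ is an odd system of order $2b$.
\item[(c)] There is an odd system $(c',\mathcal Z')$ of order $2b$ with $e^{3\theta}\mu_\theta(\mathcal Z')\le\bigl(e^{3\theta}\mu_\theta(\mathcal Z)\bigr)^2$ for all $\theta>0$.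
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $A,A'$ be adjacent and in the same class. The parities of the parts agree, so the exchanged points lie in one half. If it is the half of the even part, then $A_{\mathrm o}=A'_{\mathrm o}$, the same $g_i$ applies, $\alpha_b(A_{\mathrm e})\ne\alpha_b(A'_{\mathrm e})$, and injectivity in $e$ gives $h(A)\ne h(A')$. Otherwise $O=A_{\mathrm o}$ and $O'=A'_{\mathrm o}$ are adjacent, $c(O)\ne c(O')$, and the value $e$ of $\alpha_b$ is common. If both or neither of $O,O'$ lie in $\mathcal Z$, use injectivity in $o$. Suppose $O\in\mathcal Z$ and $O'\notin\mathcal Z$. Then $c(O)\ne\omega$, since otherwise its neighbor $O'$ would be in $\mathcal Z$. So $h(A)$ is $c(O)+e$ or $*$, while $h(A')=c(O')+e$ is an element of $\mathbb Z_m$ other than $c(O)+e$.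

(b) Put $c'(A)=(\text{class of }A,\,h(A))$ if $h(A)\in\mathbb Z_m$, put $c'(A)=\omega$ if $A\in\Omega$, and $c'(A)=*$ if $h(A)=*$ and $A\notin\Omega$. Besides $\omega$ there are $2m+1=2b-1$ colors, which we rename as $\mathbb Z_{2b-1}$. Suppose adjacent $A,A'$ have $c'(A)=c'(A')$. Then $h(A)=h(A')$, so by (a) the classes differ; so the common color is $*$ or $\omega$, and $A,A'$ form a conflict pair. But $\Omega$ contains at least one member of the pair and, being independent, not both; so the colors are $\omega$ and $*$, a contradiction. The sets colored $\omega$ are those in $\Omega$, so $\mathcal Z'$ is as required.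

(c) Let $\Omega$ be the family of all $A'\in R$ that lie in a conflict pair; it is independent by (a), as $h$ is constant on it. Let $\mathcal Z'$ consist of $\Omega$ and its neighbors, and apply (b). If $A'\in\Omega$ has partner $A\in L$, then $A_2'\in\mathcal Z$ and $A_1\in\mathcal Z$ by \eqref{eq:star}, and $|A_1\triangle A_1'|=1$ as the exchange is across the halves. So $d(A_1',\mathcal Z)+d(A_2',\mathcal Z)\le1$. Every $B\in\mathcal Z'$ has $|B\triangle A'|\le2$ for some $A'\in\Omega$, whence
\[d(B_1,\mathcal Z)+d(B_2,\mathcal Z)\le1+|B_1\triangle A_1'|+|B_2\triangle A_2'|\le3 .\]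
Lemma~\ref{lem:mu}(c) gives $\mu_\theta(\mathcal Z')\le e^{3\theta}\mu_\theta(\mathcal Z)^2$; multiply by $e^{3\theta}$.
\end{proof}

The last case of (a) is the only place where $\mathcal Z$ must contain the neighbors of $\omega$-colored sets, and there it is needed: if $c(O)=\omega$ and $O'\notin\mathcal Z$ had $c(O')=e$, both sets would get $h=2e$. These neighbors cost $2$ of the $3$ units lost in (c).

\section{An odd system of order $16$}\label{sec:sixteen}

Lemma~\ref{lem:double}(c) helps only from an odd system with
\[e^{3\theta}\mu_\theta(\mathcal Z)=\mathbb E\,e^{-\theta(d(A,\mathcal Z)-3)}<1 .\]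
By Jensen's inequality this forces $\mathbb E\,d(A,\mathcal Z)>3$, and by Taylor expansion that condition suffices for small $\theta$. So we need one odd system whose zone is at mean distance more than $3$ from a random set. We build a system of order $8$ whose zone contains only sets of extreme size, and double it once with a carefully chosen $\Omega$.

\subsection*{Order $8$}

A \emph{Steiner triple system} on a set is a family of triples (\emph{blocks}) such that each pair of points lies in exactly one block. Adjacent triples share two points, so such a system is independent.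

\begin{lemma}\label{lem:triples}
The triples of a $9$-set have a proper coloring with $7$ colors.
\end{lemma}

\begin{proof}
On the point set $\mathbb Z_7\cup\{P,Q\}$ take the twelve blocks
\[S_0:\quad PQ0;\quad P13,\ P26,\ P45;\quad Q15,\ Q23,\ Q46;\quad 124,\ 356,\ 016,\ 025,\ 034 .\]
The four blocks through $P$ contain each other point once, and so do the four through $Q$. The pairs inside $\mathbb Z_7$ that are covered are $13,26,45,15,23,46$ and $12,14,24$; $35,36,56$; $01,06,16$; $02,05,25$; $03,04,34$. These are $21$ different pairs, hence all of them. So $S_0$ is a Steiner triple system, and so is each image of $S_0$ under the group generated by $x\mapsto x+1$ on $\mathbb Z_7$, with $P,Q$ fixed.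

This group has prime order $7$ and fixes no triple, so the $84$ triples form $12$ orbits of size $7$. The blocks of $S_0$ lie in different orbits. The set of fixed points that a triple contains is an invariant. Among triples containing $P$ only, the difference of the other two points up to sign is an invariant, and it is $\pm2,\pm3,\pm1$ for our blocks; for $Q$ it is $\pm3,\pm1,\pm2$. For triples in $\mathbb Z_7$ the cyclic sequence of gaps is an invariant, and it is $(1,2,4)$, $(2,1,4)$, $(1,5,1)$, $(2,3,2)$, $(3,1,3)$, no two of which agree up to rotation. So $S_0$ contains one triple from each orbit, and its $7$ translates partition the triples. Color a triple by its translate.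
\end{proof}

(Each class has $12=84/7$ members, so \eqref{eq:upper} is attained for $n=9$, $w=3$.) Deleting a point gives a proper $7$-coloring of the triples of an $8$-set. Complementation preserves adjacency, since $A^c\setminus B^c=B\setminus A$, so the $5$-subsets have one too. Define $c$ on the odd subsets of an $8$-set by these colorings, with values in $\mathbb Z_7$, on sizes $3$ and $5$, and by bijections onto $\mathbb Z_7\cup\{\omega\}$ on the eight sets of size $1$ and on the eight sets of size $7$. With $\mathcal Z_8$ the family of all sets of size $1$ or $7$, this is an odd system of order $8$. It does not yet pass the test: $d(A,\mathcal Z_8)\le3$ for every $A$, so the mean distance is below $3$.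

\subsection*{Order $16$: the choice of $\Omega$}

Apply the construction of Section~\ref{sec:double} to $(c,\mathcal Z_8)$, with $|X|=|Y|=8$. The \emph{type} of $A$ is $(|A_1|,|A_2|)$. In a conflict pair $A\in L$, $A'\in R$ we have $|A_1|,|A_2'|\in\{1,7\}$ by \eqref{eq:star}, and since the exchange is across the halves, $|A_1'|=|A_1|+\tau$ and $|A_2|=|A_2'|+\tau$ for some $\tau=\pm1$. Thus $|A|=|A_1|+|A_2'|+\tau$. If $|A_1|=|A_2'|$, this size is $1,3,13$ or $15$, far from the typical size $8$. The other cases are:
\[\begin{array}{ccc|ccc}|A_1|&|A_2'|&\tau&|A|&\text{type of }A&\text{type of }A'\\\hline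
1&7&-1&7&(1,6)&\mathbf{(0,7)}\\
1&7&+1&9&\mathbf{(1,8)}&(2,7)\\
7&1&-1&7&\mathbf{(7,0)}&(6,1)\\
7&1&+1&9&(7,2)&\mathbf{(8,1)}\end{array}\]
The choice in Lemma~\ref{lem:double}(c) would take the last column. It is better to take the bold entries, whose even part is empty or a whole half: each bold type contains exactly one set with $h=*$. Indeed, in a bold type the even part is determined, and by \eqref{eq:star} the odd part, of size $1$ or $7$, must have a prescribed $c$-value in $\mathbb Z_7$, where $c$ is a bijection on each of these sizes. So there are points $x_1,x_2\in X$ and $y_1,y_2\in Y$ such that these four sets are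
\[U_1=Y\setminus\{y_1\},\qquad U_2=Y\cup\{x_1\},\qquad U_3=X\setminus\{x_2\},\qquad U_4=X\cup\{y_2\}.\]
Let $\Omega$ consist of $U_1,\dots,U_4$ and of all $A'\in R$ of size $1,3,13$ or $15$ that lie in a conflict pair. It meets every conflict pair, since in each row of the table the bold member has $h=*$ and so is some $U_i$. It is independent: sets of different sizes are not adjacent; $|U_1\setminus U_3|=7$ and $|U_2\setminus U_4|\ge7$; and Lemma~\ref{lem:double}(a) covers the other sizes. Let $\mathcal Z_{16}$ consist of all sets of size $1,3,13,15$, the sets $U_i$, and all sets adjacent to some $U_i$ (Figure~\ref{fig:types}). Lemma~\ref{lem:double}(b) gives an odd system of order $16$ with zone $\mathcal Z_{16}$.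

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.5]
\foreach \x in {0,...,8} \foreach \y in {0,...,8} \fill[gray!60] (\x,\y) circle (1.6pt);
\foreach \x/\y in {0/1,1/0,0/3,1/2,2/1,3/0,5/8,6/7,7/6,8/5,7/8,8/7} \fill (\x,\y) circle (5.5pt);
\foreach \x/\y in {0/7,1/6,1/8,2/7,7/0,6/1,8/1,7/2} \draw[thick,fill=white] (\x,\y) circle (5.5pt);
\node at (4,4) {$\times$};
\foreach \x in {0,4,8} {\node[below] at (\x,-0.3) {\small$\x$}; \node[left] at (-0.3,\x) {\small$\x$};}
\node at (4,-1.9) {$|A\cap X|$};
\node[rotate=90] at (-1.9,4) {$|A\cap Y|$};
\end{tikzpicture}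
\caption{Types $(|A\cap X|,|A\cap Y|)$, for $|X|=|Y|=8$, of the members of the zone $\mathcal Z_{16}$. Filled circles: sizes $1,3,13,15$; all sets of these types lie in the zone. Open circles: the types of the four sets $U_i$ and of their neighbors. Every marked type is at $\ell_1$-distance at least $5$ from the central type $(4,4)$.}
\label{fig:types}
\end{figure}

\subsection*{Order $16$: the distance to the zone}

For $A\subset V$ let $u=|A_1|-4$ and $v=|A_2|-4$. Types alone give $d(A,\mathcal Z_{16})\ge5-|u|-|v|$, whose mean turns out to be $45/16$, just short of $3$. The missing amount comes from the fact that near the corners $(0,8)$ and $(8,0)$ the zone is tied to four specific sets.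

\begin{lemma}\label{lem:dist}
Let $F_1$ be the event $\{u<0<v,\ y_1\in A,\ x_1\notin A\}$ and $F_2$ the event $\{v<0<u,\ x_2\in A,\ y_2\notin A\}$. Then for every $A\subset V$,
\[d(A,\mathcal Z_{16})\ge\psi(A):=5-|u|-|v|+2\cdot\mathbf 1_{F_1}+2\cdot\mathbf 1_{F_2}.\]
Moreover $-6\le\psi-3\le2$, and $\mathbb E\,\psi=3+\frac1{16}$ for uniform $A$.
\end{lemma}

\begin{proof}
Since $|A|=8+u+v$, the distance from $A$ to a set of size $k\in\{1,3,13,15\}$ is at least $|8-k|-|u+v|\ge5-|u+v|$. If $B$ equals or is adjacent to $U_i$, then $|A\triangle B|\ge|A\triangle U_i|-2$. We have $|A\triangle Y|=|A_1|+8-|A_2|=8+u-v$. Removing $y_1$ from $Y$ raises this by $1$ if $y_1\in A$ and lowers it by $1$ otherwise; adding $x_1$ to $Y$ raises it by $1$ if $x_1\notin A$ and lowers it by $1$ otherwise. So the smaller of $|A\triangle U_1|,|A\triangle U_2|$ is $7+u-v$, plus $2$ if $y_1\in A$ and $x_1\notin A$. Exchanging the roles of $X$ and $Y$, the smaller of $|A\triangle U_3|,|A\triangle U_4|$ is $7-(u-v)$, plus $2$ if $x_2\in A$ and $y_2\notin A$. Hence $d(A,\mathcal Z_{16})$ is at least the minimum of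
\[5-|u+v|,\qquad5+(u-v)+2\cdot\mathbf 1[y_1\in A,\,x_1\notin A],\qquad5-(u-v)+2\cdot\mathbf 1[x_2\in A,\,y_2\notin A].\]
Outside $F_1\cup F_2$, each term is at least $5-|u|-|v|=\psi$ because $|u\pm v|\le|u|+|v|$. On $F_1$, which is disjoint from $F_2$, we have $\psi=7-|u|-|v|$, and $u,v$ are nonzero integers of opposite signs. So $|u+v|=|u|+|v|-2\min(|u|,|v|)\le|u|+|v|-2$, and the first term is at least $\psi$; as $u-v=-|u|-|v|$, the second term equals $\psi$; the third is at least $5+|u|+|v|\ge7\ge\psi$. On $F_2$ the same argument applies with $X,u,x_2,y_2$ and $Y,v,y_1,x_1$ interchanged.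

As $|u|,|v|\le4$ we have $\psi\ge-3$; and $\psi\le5$, because $|u|+|v|\ge2$ on $F_1\cup F_2$. For uniform $A$ the variables $u+4$ and $v+4$ are independent and binomial with parameters $8,\frac12$, so
\[\mathbb E|u|=\mathbb E|v|=\frac{2\,(1\cdot56+2\cdot28+3\cdot8+4\cdot1)}{256}=\frac{35}{32}.\]
The event $\{u<0,\ x_1\notin A\}$ says that $x_1\notin A$ and that $A$ contains at most $3$ of the other $7$ points of $X$; these are independent events of probability $\frac12$ each, the second by symmetry. The event $\{v>0,\ y_1\in A\}$ says that $y_1\in A$ and that $A$ contains at least $4$ of the other $7$ points of $Y$, again of probability $\frac14$. So $\Pr(F_1)=\frac1{16}$, and $\Pr(F_2)=\frac1{16}$ by the same computation with the halves interchanged. Therefore $\mathbb E\,\psi=5-\frac{35}{16}+\frac4{16}=\frac{49}{16}$.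
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:start}]
Taylor's theorem gives $e^{-t}\le1-t+\frac12t^2e^{|t|}$ for real $t$. Apply this with $t=\theta(\psi-3)$, so $|t|\le6\theta$. For $\theta=10^{-3}$, Lemma~\ref{lem:dist} yields
\[e^{3\theta}\mu_\theta(\mathcal Z_{16})\le\mathbb E\,e^{-\theta(\psi-3)}\le1-\frac\theta{16}+18\theta^2e^{6\theta}\le1-6.25\cdot10^{-5}+1.82\cdot10^{-5},\]
which is at most $1-4.4\cdot10^{-5}\le\exp(-4.4\cdot10^{-5})$. Applying Lemma~\ref{lem:double}(c) $j$ times gives an odd system $(c,\mathcal Z)$ of order $b=16\cdot2^j$ with $e^{3\theta}\mu_\theta(\mathcal Z)\le\exp(-4.4\cdot10^{-5}\cdot2^j)$. Let $\mathcal B$ be the family of odd sets with $c=\omega$; let $\varphi=\alpha_b$ on even sets, $\varphi=c$ on odd sets outside $\mathcal B$, and $\varphi=0$ on $\mathcal B$. Adjacent sets have the same parity, so $\varphi$ is proper off $\mathcal B$. Since $\mathcal B\subset\mathcal Z$, Lemma~\ref{lem:mu}(a) gives $e^{2\theta}\mu_\theta(\mathcal B)\le e^{3\theta}\mu_\theta(\mathcal Z)$.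
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

\subsection*{The sequence of schemes}

Let $\theta=10^{-3}$, $j=23$, $b=16\cdot2^{23}=2^{27}$, and for $J\ge0$ let $p_J=2^J\cdot16b=2^{31+J}$ and $r_J=(p_J-1)^4$. The $p_J$ grow geometrically so that the losses in the ratio have a finite sum, and $p_0=16b$ makes this sum half of the initial gain. Let $(\Gamma_0,\varphi_0,\mathcal B_0)$ be the scheme of Proposition~\ref{prop:start}, and obtain $(\Gamma_{J+1},\varphi_{J+1},\mathcal B_{J+1})$ from $(\Gamma_J,\varphi_J,\mathcal B_J)$ by Proposition~\ref{prop:amp} with $p=p_J$. Let $N_J$ be the size of the ground set and $M_J=|\Gamma_J|$, so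
\[N_J=b\prod_{i<J}r_i,\qquad M_J=(b-1)\prod_{i<J}p_i^4,\qquad\frac{N_J}{M_J}=\frac b{b-1}\prod_{i<J}\Bigl(1-\frac1{p_i}\Bigr)^4 .\]
In particular $N_J\le2M_J\le p_JM_J$, so Proposition~\ref{prop:amp} applies at each stage, and Lemma~\ref{lem:product} applies to each scheme. Using $\prod(1-a_i)\ge1-\sum a_i$ for $a_i\in[0,1]$ and $4\sum_{i\ge0}1/p_i=8/p_0=1/(2b)$,
\begin{equation}\label{eq:ratio}
\frac{N_J}{M_J}\ge\frac b{b-1}\Bigl(1-\frac1{2b}\Bigr)=1+\eta,\qquad\eta=\frac1{2b-2}=\frac1{2^{28}-2}>2^{-28}.
\end{equation}
Also $\log_2N_J\le27+\sum_{i<J}4(31+i)=O(J^2)$ as $J\to\infty$.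

Let $y_J=e^{2\theta}\mu_\theta(\mathcal B_J)$. Proposition~\ref{prop:amp} gives $y_{J+1}\le r_J^2y_J^2\le p_J^8y_J^2$. To absorb the factor put $z_J=p_{J+1}^8y_J$. Since $p_{J+2}\,p_J=p_{J+1}^2$,
\[z_{J+1}\le p_{J+2}^8\,p_J^8\,y_J^2=z_J^2 .\]
Here the strength of the starting scheme enters: $4.4\cdot10^{-5}\cdot2^{23}>369$, so $z_0=2^{256}y_0\le2^{256}e^{-369}<\frac12$. Hence $z_J\le2^{-2^J}$, and by Lemma~\ref{lem:mu}(a)
\begin{equation}\label{eq:bad}
r_J^2\Pr(\mathcal B_J)\le p_{J+1}^8\,y_J=z_J\le2^{-2^J}.
\end{equation}

\subsection*{The coloring for a given $n$}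

Let $n\ge N_1$ and let $J\ge1$ be maximal with $JN_J\le n$. Then $J\to\infty$ as $n\to\infty$, and
\begin{equation}\label{eq:nJ}
n<(J+1)N_{J+1}=(J+1)\,r_JN_J .
\end{equation}
With $k=\lfloor n/N_J\rfloor$ we get $J\le k<(J+1)r_J$. The lower bound makes the two extra labels spent on the remainder negligible; the upper bound keeps the union bound small. Lemma~\ref{lem:product} gives a map $\Phi$ that is proper on a family $\mathcal G$ missing at most $k\Pr(\mathcal B_J)2^n$ subsets of $[n]$, and by \eqref{eq:ratio} its number of values is
\begin{equation}\label{eq:colors}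
(k+2)M_J\le\frac{k+2}k\cdot\frac{kN_J}{1+\eta}\le\Bigl(1+\frac2J\Bigr)\frac n{1+\eta}.
\end{equation}
For each $w$, the fibers of $\Phi$ partition $\mathcal G\cap\binom{[n]}w$ into independent families of $w$-sets, which satisfy \eqref{eq:cond}.

\subsection*{Few exceptional sets in each layer}

The exceptional sets were counted in all of $\mathcal P[n]$ and might all lie in one layer, so we need a lower bound for $\binom nw$; this is the only use of the hypothesis on $w$. Let $H(x)=-x\log_2x-(1-x)\log_2(1-x)$ be the binary entropy. We recall two standard bounds. First, $\binom nw\ge2^{nH(w/n)}/(n+1)$: for $x=w/n$ the term $\binom nwx^w(1-x)^{n-w}=\binom nw2^{-nH(x)}$ is the largest of the $n+1$ terms of the expansion of $(x+(1-x))^n=1$. Second, $H(x)\ge4x(1-x)$: for $x=(1+t)/2$ with $|t|\le1$,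
\[1-H(x)=\frac1{\ln2}\sum_{i\ge1}\frac{t^{2i}}{2i(2i-1)}\le\frac{t^2}{\ln2}\sum_{i\ge1}\frac1{2i(2i-1)}=t^2=1-4x(1-x).\]
Let $n$ be so large that $\sqrt n\ln n<n/2$, and let $|w-n/2|\le\sqrt n\ln n$. Then $nH(w/n)\ge n-4(w-n/2)^2/n\ge n-4\ln^2n$, so $\binom nw\ge2^{\,n-4\ln^2n}/(n+1)$. By $k<(J+1)r_J$, by $n+1\le(J+1)r_JN_J$ from \eqref{eq:nJ}, and by \eqref{eq:bad}, the proportion of $\binom{[n]}w$ outside $\mathcal G$ is at most
\[k(n+1)\,2^{4\ln^2n}\Pr(\mathcal B_J)\le(J+1)^2N_J\,2^{4\ln^2n}\,2^{-2^J}=:\varepsilon(n),\]
which does not depend on $w$. By \eqref{eq:nJ}, $\ln n\le\ln((J+1)N_{J+1})=O(J^2)$, so $\varepsilon(n)\le2^{O(J^4)-2^J}\to0$ as $n\to\infty$.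

\subsection*{Conclusion}

At least $(1-\varepsilon(n))\binom nw$ members of $\binom{[n]}w$ are partitioned into families satisfying \eqref{eq:cond}, whose number is bounded by \eqref{eq:colors}. The largest family has at least
\[(1-\varepsilon(n))\,\frac{1+\eta}{1+2/J}\cdot\frac1n\binom nw\]
members. The constant $\eta$ is fixed and strictly larger than $2^{-28}$, while $\varepsilon(n)\to0$ and $J\to\infty$, both independently of $w$. So there is $n_0$ such that $(1-\varepsilon(n))(1+\eta)/(1+2/J)\ge1+2^{-28}$ for all $n\ge n_0$. This gives (a). It also gives $(1+2/J)/(1+\eta)\le1/(1+2^{-28})$, so by \eqref{eq:colors} the number of families is at most $n/(1+2^{-28})$, which is (b). \qed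

\begin{thebibliography}{1}
\bibitem{LL} Imre Leader, Eoin Long, \emph{Tilted Sperner Families}, arXiv:1101.4151 (2011).
\end{thebibliography}
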